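# A simple $C^*$-algebra with the invariants of an AF algebra that is not isomorphic to its opposite

## 1. One algebra $B$ for all AF algebras $F$

**Theorem 1.** There is a simple separable unital exact $C^*$-algebra $B$ with a unique tracial state, such that the unit map $\mathbf C\to B$ is a KK-equivalence, and such that for every infinite-dimensional simple unital AF algebra $F$ the algebra $A=F\otimes B$ is simple, separable, unital, stably finite, exact, $\mathcal Z$-absorbing, ${\rm tsr}(A)=1$, ${\rm RR}(A)=0$, $A$ has the Elliott invariant of $F$, and $A\not\cong A^{\rm op}$.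

**Theorem 2.** Let $B$ be the algebra constructed for Theorem 1 (in Section 6).

(a) Let $F$ be any simple separable unital nuclear $\mathcal Z$-absorbing $C^*$-algebra with $T(F)\neq\emptyset$, and $A=F\otimes B$. Then $A$ is simple, separable, unital, exact, stably finite, $\mathcal Z$-absorbing, ${\rm tsr}(A)=1$, it has the same Elliott invariant as $F$, ${\rm RR}(A)=0\iff{\rm RR}(F)=0$, and even $A\otimes\mathcal K\not\cong(A\otimes\mathcal K)^{\rm op}$.

(b) If $F$ is a finite-dimensional simple unital AF algebra, there is no simple separable stably finite unital $A\not\cong A^{\rm op}$ with ${\rm tsr}(A)=1$, ${\rm RR}(A)=0$ and the Elliott invariant of $F$.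

(c) A countable subgroup $G\subset\mathbf R$ is order isomorphic to $K_0(A)$ for some simple separable stably finite unital $A\not\cong A^{\rm op}$ with ${\rm RR}(A)=0$, ${\rm tsr}(A)=1$, unique tracial state and $K_1(A)=0$ if and only if $G$ is not cyclic (equivalently, $G$ is dense in $\mathbf R$).

The question answered here is from N. Christopher Phillips, "A simple separable C*-algebra not isomorphic to its opposite algebra", arXiv:math/0208084 (2002). In plain words: an algebra may be read forwards or backwards. Can a simple $C^*$-algebra look, to K-theory and traces, exactly like a given AF algebra, have stable rank one and real rank zero, and still differ from itself read backwards? Theorem 1 says yes whenever the AF algebra is infinite-dimensional, and the second tensor factor does not even depend on $F$. Let us unpack the words.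

**Definition (opposite algebra).** $A^{\rm op}$ is $A$ with the multiplication reversed and all other operations, including scalar multiplication, the same. So $A\cong A^{\rm op}$ if and only if $A$ has a *linear* $*$-anti-automorphism, i.e. a linear $*$-preserving bijection $\Psi$ with $\Psi(xy)=\Psi(y)\Psi(x)$. The same definition is used for von Neumann algebras.

The usual algebras have one. On $M_n$ take the transpose. On $C^*_r(\Gamma)$ or $L(\Gamma)$ take $\Psi(T)=JT^*J$, with $J$ the complex conjugation of coefficients on $\ell^2(\Gamma)$. It is linear and anti-multiplicative, and $\Psi(\lambda_x)=\lambda_{x^{-1}}$ since $\lambda_x$ has a real matrix. An AF algebra $F$ is isomorphic to $F^{\rm op}$: both are AF with the same ordered $K_0$ and unit class, so Elliott's theorem applies.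

**Definition (Elliott invariant).** For unital $A$ it is $(K_0(A),K_0(A)_+,[1_A],K_1(A),T(A),\rho_A)$, where $T(A)$ is the space of tracial states and $\rho_A$ is its pairing with $K_0(A)$.

For the UHF algebra of type $2^\infty$ it is $(\mathbf Z[\frac12],\ \mathbf Z[\frac12]\cap[0,\infty),\ 1,\ 0,\ \text{a point},\ \text{the inclusion into }\mathbf R)$. The invariant cannot tell $A$ from $A^{\rm op}$. The two algebras have the same projections, unitaries and traces (identify $M_n(A^{\rm op})$ with $M_n(A)^{\rm op}$ by the transpose), and Murray–von Neumann equivalence is the same relation, with $v$ replaced by $v^*$.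

**Definition (the other words).** ${\rm tsr}(A)=1$ means that the invertible elements are dense. ${\rm RR}(A)=0$ means that self-adjoint elements of finite spectrum are dense among the self-adjoint ones; equivalently every hereditary subalgebra has an approximate unit of projections. $A$ is stably finite if no $M_n(A)$ contains a projection equivalent to a proper subprojection of itself; a simple unital algebra with a tracial state is stably finite, because its traces are faithful. $A$ is $\mathcal Z$-absorbing if $A\cong A\otimes\mathcal Z$ for the Jiang–Su algebra $\mathcal Z$; we meet $\mathcal Z$ only through quoted theorems. If $\mathbf C\to B$ is a KK-equivalence then $K_0(B)=\mathbf Z[1_B]$ and $K_1(B)=0$.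

## 2. Matrix algebras, cyclic $K_0$, and the von Neumann algebra of a trace

We first try the smallest AF algebras, $F=M_n$.

**Lemma 2.1.** Let $A$ be a simple unital stably finite $C^*$-algebra with ${\rm RR}(A)=0$ and $(K_0(A),K_0(A)_+,[1_A])\cong(\mathbf Z,\mathbf Z_{\ge0},n)$, $n\geq 1$. Then $A$ is a matrix algebra. In particular $A\cong A^{\rm op}$.

*Proof.* A nonzero projection $p$ has $[p]\ne0$: if $[p]=0$ then $p\oplus r\sim r$ for some projection $r$ over $A$, so $p\oplus r$ is equivalent to its subprojection $0\oplus r$, and stable finiteness gives $p=0$. Suppose $A$ is infinite-dimensional. Then it contains a positive element $x$ with infinite spectrum. Choose infinitely many pairwise disjoint nonempty relatively open subsets of the spectrum, and nonzero continuous functions $f_i\ge0$ supported in them. The hereditary subalgebras $\overline{f_i(x)Af_i(x)}$ are nonzero and mutually orthogonal, so each contains a nonzero projection, by real rank zero. Take $n+1$ of these projections. Their classes are positive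 integers whose sum is at most $[1_A]=n$, so $n+1\le n$, which is absurd. So $A$ is finite-dimensional and simple, hence a matrix algebra. The transpose finishes the proof. $\square$

This proves Theorem 2(b), and it shows that a cyclic $K_0$ must be excluded in (c). For infinite-dimensional $F$ we need something that sees the order of multiplication. The invariants in the Elliott tuple do not, but the von Neumann algebra generated by a trace may.

**Lemma 2.2.** Let $A$ be unital with $T(A)\ne\emptyset$, and let $\mathcal P$ be a von Neumann algebra with $\pi_\tau(A)''\cong\mathcal P$ for every extreme $\tau\in T(A)$. If $A\cong A^{\rm op}$, then $\mathcal P\cong\mathcal P^{\rm op}$.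

*Proof.* Let $\Phi:A\to A^{\rm op}$ be an isomorphism and $\tau\in T(A)=T(A^{\rm op})$ extreme. Then $\tau\circ\Phi\in T(A)$ is extreme, and $\pi_{\tau\circ\Phi}(A)''\cong\pi_\tau(A^{\rm op})''$. The GNS space of $A^{\rm op}$ for $\tau$ is the same Hilbert space $L^2(A,\tau)$, with $a\in A^{\rm op}$ acting by right multiplication, that is, as $J\pi_\tau(a^*)J$, where $J$ extends $x\mapsto x^*$. So $\pi_\tau(A^{\rm op})''=J\pi_\tau(A)''J$, and $x\mapsto Jx^*J$ is a linear anti-isomorphism onto it from $\pi_\tau(A)''$. Hence $\mathcal P\cong\mathcal P^{\rm op}$. $\square$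

For an extreme trace $\sigma$ of $F$ (infinite-dimensional, simple, AF), $\pi_\sigma(F)''$ is the hyperfinite II$_1$ factor $R$. So if $B$ has a unique trace, generating $N$, then $A=F\otimes B$ has $\pi_\tau(A)''\cong R\otimes N$ for every extreme trace. We therefore need a simple $B$ with a unique trace, with the K-theory of $\mathbf C$, and with $R\otimes N\not\cong R\otimes N^{\rm op}$. These last two are Proposition 7.1 and Proposition 10.2.

## 3. Conventions: minimal vectors, ultrapowers, spectral gap, intertwining, words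

Tensor products of $C^*$-algebras are minimal; those of von Neumann algebras are the usual ones. Traces on finite factors are normalized, $\|x\|_2=\tau(x^*x)^{1/2}$, and von Neumann algebras have separable predual, except ultrapowers. $R$ (or a copy of it) is the hyperfinite II$_1$ factor, $\mathcal U(\cdot)$ the unitary group, $(\cdot)_1$ the unit ball. $e_P$ is the orthogonal projection onto $L^2(P)$, and $E_P$ is the trace-preserving conditional expectation onto $P$. For a II$_1$ factor $M$, $M^t$ is its amplification: $M^t=q(M\otimes M_k)q$ with $({\tau\otimes{\rm Tr}})(q)=t$. "Diffuse" means without minimal projections. A diffuse algebra contains a copy of $L^\infty[0,1]$, hence unitaries $y_k\to0$ weakly (take $e^{2\pi ikt}$). The image of a diffuse algebra under a normal homomorphism is isomorphic to a direct summand of it, so it is diffuse too.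

**Minimal vectors.** If a group acts isometrically on a Hilbert space and preserves a nonempty closed convex set, the unique element of minimal norm in that set is fixed by the group. We use this for $\|\cdot\|_2$-closed convex hulls of subsets of the unit ball of a finite von Neumann algebra. The unit ball is $\|\cdot\|_2$-closed, so the minimal element is a bounded operator.

**Ultrapowers.** Fix a free ultrafilter $\omega$ on $\mathbf N$. $M^\omega$ is the algebra of bounded sequences in $M$ modulo those with $\lim_\omega\|x_n\|_2=0$, with trace $\lim_\omega\tau(x_n)$; it contains $M$ as constant sequences. Unitaries of $M^\omega$ lift to sequences of unitaries, and $E_{R^\omega}((x_n))=(E_R(x_n))$ for $R\subset M$. Put $M_\omega=M'\cap M^\omega$. An automorphism or anti-automorphism $\theta$ of $M$ acts termwise as $\theta^\omega$, and preserves $M_\omega$. Example: in $R=\bigotimes_k M_2$, placing a fixed matrix in the $n$-th position gives an element of $R_\omega$, since it commutes with the first $n-1$ positions.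

**Spectral gap.** A unitary representation $\pi$ of a group $\Gamma$ is weakly contained in the regular representation $\lambda$ if $\|\pi(f)\|\le\|\lambda(f)\|$ for $f\in\mathbf C[\Gamma]$. We use three standard facts. A representation induced from a character of an amenable subgroup is weakly contained in $\lambda$. A representation of $\Gamma$ that extends to a normal representation of $L(\Gamma)$ is contained in a multiple of $\lambda$. By Fell's absorption principle, $\lambda\otimes\pi$ is a multiple of $\lambda$ for every $\pi$. Let $\Gamma$ be a nonabelian free group of finite rank and $\Sigma$ a finite symmetric generating set. By Kesten, $\|\sum_{a\in\Sigma}\lambda(a)\|<|\Sigma|$. Put $c_0=2(|\Sigma|-\|\sum_\Sigma\lambda(a)\|)>0$. If $\pi$ is weakly contained in $\lambda$, then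
$$\sum_{a\in\Sigma}\|\pi(a)\xi-\xi\|^2=2|\Sigma|\,\|\xi\|^2-2{\rm Re}\Big\langle\sum_{a\in\Sigma}\pi(a)\xi,\xi\Big\rangle\ge c_0\|\xi\|^2.\tag{3.1}$$

**Intertwining.** Let $N$ be tracial, $P\subset N$ a unital subalgebra and $Q\subset rNr$ a subalgebra with unit a projection $r\in N$. Write $Q\prec_NP$ if there is *no* net $u_k\in\mathcal U(Q)$ with $\|E_P(xu_ky)\|_2\to0$ for all $x,y\in N$. Examples: if $0\neq Q\subset P$ then $Q\prec_NP$, since $\|E_P(u)\|_2=\|r\|_2$ for all $u\in\mathcal U(Q)$. If $Q$ is diffuse then $Q\not\prec_N\mathbf C$, since for unitaries $u_k\to0$ weakly $E_{\mathbf C}(xu_ky)=\tau(xu_ky)\to0$. Popa's theorem (Invent. Math. 165 (2006), Thm. 2.1/Cor. 2.3): if $Q\prec_NP$, there are projections $q\in Q$, $f\in P$, a unital normal $*$-homomorphism $\psi:qQq\to fPf$ and a nonzero partial isometry $v\in fNq$ with $\psi(x)v=vx$ for $x\in qQq$.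

A remark used silently: if $\psi(x)v=vx$ for $x$ in a $*$-algebra, then taking adjoints $v^*\psi(x)=xv^*$. So $v^*v$ commutes with the $x$, $vv^*$ commutes with the $\psi(x)$, and the polar part of $v$ satisfies the same relation as $v$.

**Words.** Let $A_1,A_2$ carry faithful traces, and consider their free product with respect to the traces (reduced $C^*$-algebra or von Neumann algebra). Write $A_k^\circ$ for the trace-zero elements. A *word* is a product $a_1\cdots a_n$, $n\ge1$, with $a_l\in A_{i_l}^\circ$ and $i_l\ne i_{l+1}$. Together with $1$, words span a dense subspace; every word has trace $0$; and the trace-preserving expectation $E_k$ onto $A_k$ annihilates every word except single letters from $A_k^\circ$. Example: in $L(\mathbf F_2)=L(\mathbf Z)*L(\mathbf Z)$ a reduced group word $x^{n_1}y^{m_1}x^{n_2}\cdots$ is a word in this sense.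

**Lemma 3.1.** If $x',y'$ are each $1$ or a word with last letter not in $A_k$, then $E_k(x'^*y')=\tau(x'^*y')1$.

*Proof.* Let $i\ne k$ be the other index and use induction on the total length of $x'=x_1\cdots x_m$ and $y'=y_1\cdots y_n$. If $m=0$ or $n=0$, then $x'^*y'$ is $1$ or a word that begins or ends with a letter of $A_i$, and both sides agree. Let $m,n\ge1$. If $x_1,y_1$ are in different algebras, then $x_m^*\cdots x_1^*y_1\cdots y_n$ is a word beginning in $A_i$, and both sides vanish. If they are in the same algebra, write $x_1^*y_1=\tau(x_1^*y_1)+z$ with $z$ centered. The word $x_m^*\cdots x_2^*\,z\,y_2\cdots y_n$ begins with a letter of $A_i$ (this letter is $z$ if $m=1$, and then $x_1=x_m\in A_i$), so it has trace zero and is annihilated by $E_k$. What remains is $\tau(x_1^*y_1)(x_2\cdots x_m)^*(y_2\cdots y_n)$, to which the induction hypothesis applies. $\square$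

## 4. A McDuff factor $M\not\cong M^{\rm op}$

The construction is after Connes. Let $\zeta=e^{2\pi i/9}$ and $\gamma=\zeta^3$. We want a factor with an automorphism that is a limit of inner ones, together with a number attached to it that an anti-automorphism would have to conjugate.

**The automorphism $s$ of $R$.** In $M_9$ let $V={\rm diag}(1,\zeta,\dots,\zeta^8)$ and let $X$ be the cyclic shift, $Xe_j=e_{j+1}$, so $VXV^*=\zeta X$. Let $R_0=\bigotimes_{k\ge1}(M_9,{\rm tr})$, with $V_k,X_k$ the copies in position $k$. Let $\mathcal M_n$ be the product of the first $n$ positions, $R_{>n}=\mathcal M_n'\cap R_0$ the tail, $\nu=\bigotimes{\rm Ad}\,V$ and $w_n=V_1\cdots V_n$; thus $\nu={\rm Ad}\,w_n$ on $\mathcal M_n$. Let $R=R_0\rtimes_{\nu^3}\mathbf Z/3$ with implementing unitary $v$: $v^3=1$, $vxv^*=\nu^3(x)$.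

We check that $R$ is the hyperfinite II$_1$ factor. Let $j\in\{1,2\}$ and $y\in R_0$ with $yx=\nu^{3j}(x)y$ for all $x\in R_0$. For $x\in\mathcal M_n$ this says that $w_n^{-3j}y$ commutes with $\mathcal M_n$, so it lies in $R_{>n}$. For $m<n$, splitting $y=w_n^{3j}(w_n^{-3j}y)$,
$$E_{\mathcal M_m}(y)=w_m^{3j}\,{\rm tr}(V^{3j})^{n-m}\,\tau(w_n^{-3j}y)=0,$$
since ${\rm tr}(V^{3j})$ is an average of cube roots of unity over full periods. Hence $y=0$. If $\sum_jy_jv^j$ is central in $R$, comparing coefficients with $x\in R_0$ gives $y_j\nu^{3j}(x)=xy_j$; so $y_j^*$ satisfies the relation just treated, $y_1=y_2=0$, and $y_0$ is central in $R_0$, hence scalar. Finally $R$ is the closure of the increasing finite-dimensional algebras $\mathcal M_n+\mathcal M_nv+\mathcal M_nv^2$.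

Define $s\in{\rm Aut}(R)$ by $s|_{R_0}=\nu$, $s(v)=\gamma v$ (possible since $\nu$ commutes with $\nu^3$ and $\gamma^3=1$). Then $s^3={\rm Ad}\,v$: both are $\nu^3$ on $R_0$ and fix $v$. Put $W_n=w_nX_{n+1}^{-1}$. Then
$$s(W_n)=\zeta^{-1}W_n,\qquad W_nxW_n^*=\nu(x)\ (x\in\mathcal M_m,\ m\le n),\qquad W_nvW_n^*=W_n\nu^3(W_n^*)v=\zeta^3v=\gamma v.\tag{4.1}$$
So ${\rm Ad}\,W_n\to s$ pointwise in $\|\cdot\|_2$ on $R$.

**The factor $N_1$.** Let $G_1$ be free on $g,b$ and let $\Gamma_1$ be the kernel of $G_1\to\mathbf Z/3$, $g\mapsto1$, $b\mapsto0$. It is free on $g^3,b,gbg^{-1},g^2bg^{-2}$. Let $\chi:\Gamma_1\to\mathbb T$ be the character with $\chi(g^3)=\bar\gamma$ and value $1$ on the other three generators. Then $\chi^3=1$. Also $\chi(gxg^{-1})=\chi(x)$: conjugation by $g$ fixes $g^3$, and it sends $b\mapsto gbg^{-1}\mapsto g^2bg^{-2}\mapsto g^3bg^{-3}$, where $\chi=1$ throughout. Let $N_1=L(\Gamma_1)$, $\alpha(\lambda_x)=\chi(x)\lambda_{gxg^{-1}}$, $u=\lambda_{g^3}$. Then $\alpha^3={\rm Ad}\,u$ and $\alpha(u)=\bar\gamma u$.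

**The factor $M$.** Neither $s$ nor $\alpha$ can be corrected by an inner perturbation commuting with it in the obvious way: the cubes are inner but $s(v)\ne v$, $\alpha(u)\neq u$. On the tensor product the defects cancel. Let $K=N_1\otimes R$ and $\sigma=\alpha\otimes s$. Then $\sigma^3={\rm Ad}(u\otimes v)$ and $\sigma(u\otimes v)=\bar\gamma\gamma\,u\otimes v=u\otimes v$. Choose a unitary $w\in\{u\otimes v\}''$ with $w^3=(u\otimes v)^*$. Then $\sigma(w)=w$, and $\sigma'={\rm Ad}(w)\sigma$ satisfies $\sigma'^3={\rm Ad}(w^3(u\otimes v))={\rm id}$. Let $M=K\rtimes_{\sigma'}\mathbf Z/3$ with implementing unitary $U'$, and $U=w^*U'$. Since $U'wU'^*=\sigma'(w)=w$, we get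
$$UkU^*=\sigma(k)\ (k\in K),\qquad U^3=u\otimes v.$$
Every element of $M$ is uniquely $\sum_{k=0}^2x_kU^k$ with $x_k\in K$, and $\|\sum x_kU^k\|_2^2=\sum\|x_k\|_2^2$. We write $N_1$, $R$ for $N_1\otimes1$, $1\otimes R\subset M$. Fix $\Sigma\subset\Gamma_1$ and $c_0$ as in (3.1).

**Lemma 4.1.** For $\xi\in L^2(M)$: $\|\xi-e_R\xi\|^2\le c_0^{-1}\sum_{a\in\Sigma}\|\lambda_a\xi-\xi\lambda_a\|^2$. Hence $N_1'\cap M=R$, $N_1'\cap M^\omega=R^\omega$, $M$ is a II$_1$ factor, and $M_\omega=(R_\omega)^s:=\{c\in R_\omega:s^\omega(c)=c\}$, where $R_\omega=R'\cap R^\omega$.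

*Proof.* Every $y\in G_1$ is uniquely $xg^k$ with $x\in\Gamma_1$, $k\in\{0,1,2\}$. So $(\lambda_x\otimes r)U^k\leftrightarrow\delta_{xg^k}\otimes r$ identifies $L^2(M)$ with $\ell^2(G_1)\otimes L^2(R)$. Since $\alpha^k(\lambda_a)=\chi(a)^k\lambda_{g^kag^{-k}}$,
$$\lambda_a(\lambda_x\otimes r)U^k\lambda_a^*=\chi(a)^{-k}(\lambda_{axg^ka^{-1}g^{-k}}\otimes r)U^k,$$
that is, ${\rm Ad}\,\lambda_a$ acts by $\delta_y\otimes r\mapsto\chi(a)^{-k(y)}\delta_{aya^{-1}}\otimes r$, where $k(y)$ is the class of $y$ in $\mathbf Z/3$, which is constant on $\Gamma_1$-conjugacy orbits. On the orbit of $y\ne e$ this is the representation induced from the character $\chi^{-k(y)}$ of the centralizer of $y$ in $\Gamma_1$. Centralizers of nontrivial elements in free groups are cyclic, hence amenable. So on the part $y\ne e$ the representation is weakly contained in $\lambda$ and (3.1) applies. The part $y=e$ is $L^2(R)$ and is fixed by all ${\rm Ad}\,\lambda_a$. The inequality follows, as $\|\lambda_a\xi\lambda_a^*-\xi\|=\|\lambda_a\xi-\xi\lambda_a\|$.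

An element of $M$, or a bounded sequence along $\omega$, commuting with the $\lambda_a$ is thus in $R$, respectively $R^\omega$; conversely $R$ commutes with $N_1$. The center of $M$ lies in $R\cap R'=\mathbf C$. Finally, $M_\omega\subset R^\omega$, and $c\in R^\omega$ commutes with $M$ iff it commutes with $R$ and $U$; and $UcU^*=s^\omega(c)$. $\square$

**Lemma 4.2.** $((R_\omega)^s)'\cap R_\omega=\mathbf C$.

*Proof.* The plan is to average an element that commutes asymptotically with $\mathcal M_l$ and with the $\nu$-fixed part of the tail, so that it lands in a three-dimensional algebra, and then to remove two of the dimensions. Let $T_l=\{x\in R_{>l}:\nu(x)=x\}$ and $v_l=w_l^{-3}v$. Then $v_l$ commutes with $\mathcal M_l$, implements $\nu^3$ on $R_{>l}$, $v_l^3=w_l^{-9}v^3=1$ (as $v$ commutes with $w_l$), and $\tau(v_l)=\tau(v_l^2)=0$.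

**Step 1.** *We show $T_l'\cap R_{>l}=\mathbf C$.* $T_l$ contains the flips of positions $i,j>l$, since a flip commutes with $V\otimes V$. If $y\in R_{>l}$ commutes with all flips, it is invariant under all finite permutations of the positions $>l$. Approximate $y$ in $\|\cdot\|_2$ by $y'$ supported in finitely many positions, and let $\pi$ be a permutation moving these to disjoint ones. Then $\|y\|_2^2=\langle\pi(y),y\rangle\approx\tau(y'^*\pi(y'))=|\tau(y')|^2\approx|\tau(y)|^2$. In the limit $\|y\|_2=|\tau(y)|$, so $y$ is scalar.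

**Step 2.** *We show $(\mathcal M_l\cup T_l)'\cap R={\rm span}\{1,v_l,v_l^2\}$.* Write an element as $\sum_jy_jv_l^j$, $y_j\in R_0$. Since $v_l$ commutes with $\mathcal M_l$ and $T_l$, each $y_j$ commutes with both. So $y_j\in R_{>l}$, and by Step 1 $y_j\in\mathbf C$. The converse inclusion is clear.

**Step 3.** *We make asymptotic commutation uniform.* Let $d=(d_n)\in R_\omega$ commute with $(R_\omega)^s$, $\|d_n\|\le1$. As $\mathcal M_l$ is finite-dimensional, $\lim_{n\to\omega}\sup\{\|[d_n,x]\|_2:x\in(\mathcal M_l)_1\}=0$ for each $l$. Let $l(n)$ be the largest $l\in\{2,\dots,n\}$ for which this supremum is $\le1/l$ (and $l(n)=2$ if there is none). For each $l_0\ge2$, the set of $n\ge l_0$ for which $l_0$ qualifies is in $\omega$; so $\lim_\omega l(n)=\infty$, and $\lim_\omega\sup\{\|[d_n,x]\|_2:x\in(\mathcal M_{l(n)})_1\}=0$. If $x_n\in(T_{l(n)-1})_1$, then $(x_n)\in(R_\omega)^s$: it commutes with $\mathcal M_m$ once $l(n)-1\ge m$, it commutes exactly with $v$ since $\nu^3(x_n)=x_n$, and $s(x_n)=x_n$. So $[d_n,x_n]\to0$.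 Choosing $x_n$ nearly optimal, $\lim_\omega\sup\{\|[d_n,x]\|_2:x\in(T_{l(n)-1})_1\}=0$.

**Step 4.** *We average and finish.* Put $l=l(n)$; note $T_l\subset T_{l-1}$. The groups $\mathcal U(\mathcal M_l)$ and $\mathcal U(T_l)$ commute. The element $d_n'$ of minimal $\|\cdot\|_2$ in the closed convex hull of $\{hd_nh^*:h\in\mathcal U(\mathcal M_l)\,\mathcal U(T_l)\}$ commutes with $\mathcal M_l$ and $T_l$. So $d_n'=\sum_{j=0}^2\mu_{n,j}v_l^j$ by Step 2, and $\|d_n-d_n'\|_2\to0$ along $\omega$ by Step 3. Let $x=X_lX_{l+1}^{-1}$. It lies in $T_{l-1}$, and $v_lxv_l^*=w_l^{-3}\nu^3(x)w_l^3=w_l^{-3}xw_l^3=\zeta^{-3}x$. So $xv_lx^*=\gamma v_l$. As $1,v_l,v_l^2$ are orthonormal and $|\gamma-1|^2=|\gamma^2-1|^2=3$,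
$$\|xd_n'x^*-d_n'\|_2^2=3(|\mu_{n,1}|^2+|\mu_{n,2}|^2).$$
By Step 3 this tends to $0$. So $\|d_n-\mu_{n,0}\|_2\to0$ and $d$ is scalar. $\square$

**Lemma 4.3.** If $\beta\in{\rm Aut}(R)$ acts trivially on $R_\omega$, then $\beta$ is inner.

*Proof.* Let $\mathcal Q_k\cong M_{2^k}$ be increasing unital subalgebras of $R$ with dense union, and $R_k=\mathcal Q_k'\cap R$, so $R=\mathcal Q_k\otimes R_k$. Put $\varepsilon_k=\sup_{c\in(R_k)_1}\|\beta(c)-c\|_2$, decreasing in $k$. If $\varepsilon_k\ge\varepsilon>0$ for all $k$, choose $c_k\in(R_k)_1$ with $\|\beta(c_k)-c_k\|_2\ge\varepsilon/2$. Then $(c_k)\in R_\omega$ is not fixed by $\beta^\omega$, a contradiction. So $\varepsilon_k\le\frac12$ for some $k$. All $\beta(c)c^*$, $c\in\mathcal U(R_k)$, are within $\frac12$ of $1$ in $\|\cdot\|_2$. So the element $y$ of minimal norm in their closed convex hull is nonzero. The maps $z\mapsto\beta(c)zc^*$ form a group action preserving the hull, so $\beta(c)y=yc$ for $c\in\mathcal U(R_k)$, hence for $c\in R_k$.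

The unital matrix algebras $\mathcal Q_k$, $\beta(\mathcal Q_k)$ are unitarily conjugate compatibly with $\beta$: there is $a\in\mathcal U(R)$ with ${\rm Ad}(a)\beta={\rm id}$ on $\mathcal Q_k$. Then ${\rm Ad}(a)\beta$ maps $R_k$ onto itself, ${\rm Ad}(a)\beta={\rm id}\otimes\beta_k$, and $\beta_k(c)\,ay=ay\,c$ for $c\in R_k$. Write $ay=\sum e_{ij}\otimes y_{ij}$; then $\beta_k(c)y_{ij}=y_{ij}c$. So $y_{ij}^*y_{ij}\in R_k'\cap R_k=\mathbf C$, and some $y_{ij}\ne0$ is a multiple of an isometry, that is, of a unitary in the finite factor $R_k$. So $\beta_k$ is inner, and so is $\beta$. $\square$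

**Lemma 4.4.** If $\rho\in{\rm Aut}(R)$ acts trivially on $(R_\omega)^s$, then $\rho\in{\rm Int}(R)s^i$ for some $i\in\{0,1,2\}$.

*Proof.* We write $\rho,s$ also for the maps on $R_\omega$. The sequence $c=(X_n^3)$ is a unitary in $R_\omega$: it commutes with $\mathcal M_m$ for $n>m$, and with $v$ since $\nu^3(X_n^3)=\zeta^9X_n^3=X_n^3$. Moreover $s(c)=\gamma c$ and $c^3=1$. For $y\in(R_\omega)^s$ we have $cyc^*\in(R_\omega)^s$, so $\rho(c)y\rho(c)^*=\rho(cyc^*)=cyc^*$. So $c^*\rho(c)\in R_\omega$ commutes with $(R_\omega)^s$, and by Lemma 4.2 $\rho(c)=\mu c$, $\mu\in\mathbf C$. As $c^3=1$, $\mu=\gamma^i$ for some $i$. Since $s^3={\rm Ad}\,v$ is trivial on $R_\omega$, each $y\in R_\omega$ is a sum of $y_k$ with $s(y_k)=\gamma^ky_k$, $k=0,1,2$. Then $y_kc^{-k}\in(R_\omega)^s$ is fixed by $\rho$, so $\rho(y_k)=\gamma^{ik}y_k=s^i(y_k)$. Thus $\rho s^{-i}$ is trivial on $R_\omega$, and Lemma 4.3 applies. $\square$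

Now to the number. Consider pairs $(\theta,W)$ with $\theta\in{\rm Aut}(M)$, $W\in\mathcal U(M^\omega)$ and
$$\theta(x)=WxW^*\ (x\in M),\qquad\theta^\omega|_{M_\omega}={\rm id},\qquad\theta^\omega(W)=\kappa W,\quad\kappa\in\mathbb T.\tag{4.2}$$
If $a\in\mathcal U(M)$, then $({\rm Ad}(a)\theta,aW)$ satisfies (4.2) with the same $\kappa$: ${\rm Ad}(a)$ is trivial on $M_\omega$, and
$$a\theta(a)\theta^\omega(W)a^*=\kappa a\theta(a)Wa^*=\kappa a\theta(a)\theta(a)^*W=\kappa aW.$$
We call this a *perturbation* of the pair.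

**Lemma 4.5.** In (4.2) always $\kappa^3\in\{1,\bar\gamma\}$.

*Proof.* **Step 1.** *We perturb so that $\theta|_{N_1}={\rm id}$ and $W\in R^\omega$.* Let $W=(w_n')$ with $w_n'$ unitary. For $a\in\Sigma$,
$$\|[w_m'^*w'_n,\lambda_a]\|_2\le\|w'_n\lambda_aw_n'^*-\theta(\lambda_a)\|_2+\|w'_m\lambda_aw_m'^*-\theta(\lambda_a)\|_2,$$
and both terms tend to $0$ along $\omega$. So by Lemma 4.1 there is $m$ with $\lim_{n\to\omega}\|w_m'^*w_n'-E_R(w_m'^*w_n')\|_2\le\frac12$. Perturb by $w_m'^*$. Now $\|W-T\|_2\le\frac12$, where $T=E_{R^\omega}(W)$, so $T\ne0$. Put $y=E_M(WT^*)$. As $T$ commutes with $N_1$, $\theta(x)WT^*=WxT^*=WT^*x$ for $x\in N_1$. So $\theta(x)y=yx$, and $\tau(y)=\tau(WT^*)=\|T\|_2^2>0$. Let $y_0$ be the polar part of $y$; it satisfies $\theta(x)y_0=y_0x$ too.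

This partial isometry must be enlarged to a unitary. We have $y_0^*y_0\in N_1'\cap M=R$. Choose a projection $p'\le y_0^*y_0$ in $R$ with $\tau(p')=1/n$ for some $n$. For $x\in N_1$, $\theta(x)y_0p'y_0^*=y_0p'xy_0^*=y_0p'y_0^*\theta(x)$, so $y_0p'y_0^*\in\theta(N_1)'\cap M=\theta(R)$, also of trace $1/n$. Choose $e_i\in R$, $f_i\in\theta(R)$, $1\le i\le n$, with $e_ie_i^*=p'$, $\sum e_i^*e_i=1$, $f_i^*f_i=y_0p'y_0^*$, $\sum f_if_i^*=1$. Put $a=\sum f_iy_0e_i$. As $e_ie_j^*=\delta_{ij}p'$, $aa^*=\sum f_iy_0p'y_0^*f_i^*=\sum f_if_i^*=1$, so $a$ is unitary. For $x\in N_1$, $\theta(x)a=\sum f_i\theta(x)y_0e_i=\sum f_iy_0xe_i=ax$. Perturb by $a^*$. Now $\theta|_{N_1}={\rm id}$, so $W\in N_1'\cap M^\omega=R^\omega$.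

**Step 2.** *We compute $\kappa$.* $\theta(R)=R$ because $R=N_1'\cap M$, and $\theta$ is trivial on $(R_\omega)^s=M_\omega$. So $\theta|_R={\rm Ad}(r)s^j$ with $r\in\mathcal U(R)$, by Lemma 4.4. Perturbing by $r^*$ (which commutes with $N_1$) we get $\theta|_K={\rm id}\otimes s^j$ and still $W\in R^\omega$. Let
$$b_0=\theta(U)U^*=WUW^*U^*=Ws^\omega(W^*)\in M\cap R^\omega=R.$$
For $x\in R$, $s^{j+1}(x)=\theta(s(x))=\theta(UxU^*)=b_0Us^j(x)U^*b_0^*=b_0s^{j+1}(x)b_0^*$. So $b_0\in\mathbb T$ and $s^\omega(W)=\bar b_0W$. Hence $\kappa W=\theta^\omega(W)=(s^j)^\omega(W)$ gives $\kappa=\bar b_0^{\,j}$. Next, $\bar b_0^3W=(s^3)^\omega(W)=vWv^*$, while $WvW^*=\theta(v)=s^j(v)=\gamma^jv$ gives $vWv^*=\gamma^{-j}W$. So $\bar b_0^3=\gamma^{-j}$ and $\kappa^3=\gamma^{-j^2}$. Since $j^2\in\{0,1\}$ modulo $3$, $\kappa^3\in\{1,\bar\gamma\}$. $\square$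

**Proposition 4.6.** $M\cong M\otimes R$ (so $M^r\cong M$ for all $r>0$), and $M\not\cong M^{\rm op}$.

*Proof.* **Step 1.** *$M$ is McDuff.* The sequences $(V_n)$ and (flip of positions $n,n+1$) lie in $(R_\omega)^s=M_\omega$. They do not commute, since the flip carries $V_n$ to $V_{n+1}$ and $\|V_n-V_{n+1}\|_2=\sqrt2$. By McDuff's theorem $M\cong M\otimes R$, hence $M^r\cong M\otimes R^r\cong M\otimes R\cong M$.

**Step 2.** *A pair with $\kappa=\bar\zeta$.* By (4.1), $W_nUW_n^*=W_ns(W_n^*)U=\zeta U$, and ${\rm Ad}\,W_n$ is trivial on $N_1$ and converges to $s$ on $R$. So ${\rm Ad}\,W_n$ converges pointwise in $\|\cdot\|_2$ on $M$ to a trace-preserving endomorphism $\theta_1$ with $\theta_1|_K={\rm id}\otimes s$, $\theta_1(U)=\zeta U$. Its range contains $K$ and $U$, so it is an automorphism. With $W_\ast=(W_n)\in R^\omega$: $\theta_1(x)=W_\ast xW_\ast^*$ for $x\in M$, $\theta_1^\omega={\rm id}$ on $M_\omega=(R_\omega)^s$, and $\theta_1^\omega(W_\ast)=\zeta^{-1}W_\ast$.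

**Step 3.** *An anti-automorphism conjugates $\kappa$.* Suppose $\Psi$ is a linear $*$-anti-automorphism of $M$. Let $\theta=\Psi\theta_1\Psi^{-1}\in{\rm Aut}(M)$ and $W=\Psi^\omega(W_\ast)^*$. Then $\theta(x)=\Psi^\omega(W_\ast\Psi^{-1}(x)W_\ast^*)=\Psi^\omega(W_\ast)^*x\,\Psi^\omega(W_\ast)=WxW^*$, $\theta^\omega$ is trivial on $M_\omega$, and $\theta^\omega(W)=\Psi^\omega(\zeta^{-1}W_\ast)^*=\zeta\,\Psi^\omega(W_\ast)^*=\zeta W$, because $\Psi^\omega$ is linear. So (4.2) holds with $\kappa=\zeta$, and $\kappa^3=\gamma\notin\{1,\bar\gamma\}$, contradicting Lemma 4.5. $\square$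

What decided the matter is arithmetic: $-1$ is not a square modulo $3$.

## 5. A dense $C^*$-algebra $D\subset M$ and its obstruction in $K_1$

Let $R_C\subset R$ be the $C^*$-algebra generated by the UHF algebra $\mathfrak U=\bigotimes M_9$ and $v$; $R_C=\mathfrak U+\mathfrak Uv+\mathfrak Uv^2\cong\mathfrak U\rtimes\mathbf Z/3$ is nuclear. Let $K_C=C^*_r(\Gamma_1)\otimes R_C\subset K$ and
$$D=K_C+K_CU+K_CU^2\subset M.$$
Since $\sigma(K_C)=K_C$ and $U^3\in K_C$, $D$ is a $*$-algebra. It is norm closed because the coefficient maps $x\mapsto E_K(xU^{-k})$ are bounded. It is unital, separable and weakly dense in $M$. Also $D$ is exact. Indeed, let $D$ act by left multiplication on itself as a right Hilbert $K_C$-module with inner product $E_K(x^*y)$. Since $D=K_C+UK_C+U^2K_C$ and $E_K(U^{-k}U^l)=\delta_{kl}$ for $0\le k,l\le2$, this module has orthonormal basis $1,U,U^2$. So $D$ embeds in $M_3(K_C)$, and $K_C$ is exact because $C^*_r(\Gamma_1)$ is exact and $R_C$ is nuclear.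

The first thing to try is $A=F\otimes D$. The restriction of a suitable trace generates $R\otimes M\cong M\not\cong M^{\rm op}$, which is encouraging. It fails in K-theory.

**Remark 5.1.** $K_1(F\otimes D)\ne0$ for every unital AF algebra $F$ with a tracial state.

*Check.* Let $G_1$ act on $R_C$ by $g\mapsto s$, $b\mapsto{\rm id}$. Since $UrU^*=s(r)$ and $\lambda_b$ commutes with $R$, sending $u_g\mapsto U$, $u_b\mapsto\lambda_b$ defines a representation in $D$ of the full crossed product. It is onto: its image contains $R_C$, $\lambda_b$, $U\lambda_bU^*=\lambda_{gbg^{-1}}$, $U^2\lambda_bU^{-2}=\lambda_{g^2bg^{-2}}$ and $U^3v^*=\lambda_{g^3}$. The products $r\lambda_xU^k$ with $r\in\mathcal U(R_C)$, $x\in\Gamma_1$, $k\in\{0,1,2\}$, form a group, and $r\lambda_xU^k\mapsto xg^k$ is a homomorphism to $G_1$ (when $k+k'\ge3$, use $U^3=\lambda_{g^3}v$). So the image of $u_y$ is of the form $r\lambda_xU^k$ with $xg^k=y$, and $\tau(r'r\lambda_xU^k)=0$ for $y\ne e$ and $r'\in R_C$. Thus $\tau|_D$ pulls back to the canonical trace.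 The latter is faithful on the reduced crossed product and $\tau$ is faithful on $D$, so $D\cong R_C\rtimes_rG_1$. Hence $F\otimes D\cong(F\otimes R_C)\rtimes_rG_1$ with trivial action on $F$. The Pimsner–Voiculescu sequence for the free group of rank two contains the exact piece
$$K_1(F\otimes D)\to K_0(F\otimes R_C)\oplus K_0(F\otimes R_C)\to K_0(F\otimes R_C),$$
where the second map is, up to replacing an automorphism by its inverse, $(x,y)\mapsto(x-s_*x)+(y-y)$. So $(0,[1])$ is in its kernel, and $[1]\ne0$ because $F\otimes R_C$ has a tracial state. Hence $K_1(F\otimes D)\ne0=K_1(F)$. $\square$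

So the algebra that carries $M$ has the wrong K-theory. The way out is to make it contractible first: paths in $D$ starting at a scalar have the K-theory of a point and still generate $L^\infty[0,1]\otimes M$. This breaks simplicity and uniqueness of the trace, and a free product will repair both.

## 6. Contracting $D$ and forming a free product: the algebra $B$

Let $E=\{f\in C([0,1],D):f(0)\in\mathbf C1\}$ with faithful trace $\tau_E(f)=\int_0^1\tau(f(t))\,dt$. Let $C=C([-2,2])$ with the semicircle law $\mu$ as trace, and $h\in C$ the coordinate function. Put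
$$B=(E,\tau_E)*_r(C,\mu),\qquad N:=\pi_\tau(B)''=P*L^\infty(\mu),\qquad P=\pi_{\tau_E}(E)''=L^\infty([0,1])\otimes M.$$
The description of $P$ holds because $E\supset C_0((0,1],D)$, which is weakly dense in $L^\infty([0,1])\otimes M$. We also write $L^\infty(\mu)=W^*(h)$.

$B$ is separable. It is exact: $E\subset C([0,1])\otimes D$ is exact, and reduced free products of exact algebras are exact (Dykema, Forum Math. 16 (2004)). It is simple with a unique tracial state $\tau_B$: by Avitzour (Trans. AMS 271 (1982), Prop. 3.1), for faithful traces it suffices to have unitaries $a\in E$, $b,c\in C$ with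
$$\tau_E(a)=\mu(b)=\mu(c)=\mu(b^*c)=0.\tag{6.1}$$
Take $a(t)=e^{2\pi it}1$ (so $a(0)=1$), $b=e^{2\pi iG}$, $c=e^{4\pi iG}$, with $G:[-2,2]\to[0,1]$ the distribution function of $\mu$. Since $G$ carries $\mu$ to Lebesgue measure, (6.1) holds. (The letter $b$ no longer denotes a free generator.)

## 7. The unit map $\mathbf C\to B$ is a KK-equivalence

The *full* free product of $E$ and $C$ is contractible to $\mathbf C$ by inspection. The work is to compare it with the reduced one.

**Definition (Cuntz pairs).** For separable $\mathcal B_1,\mathcal B_2$, a Cuntz pair is a pair of $*$-homomorphisms $\varphi,\vartheta:\mathcal B_1\to\mathbb B(Z)$ into the adjointable operators on a countably generated Hilbert $\mathcal B_2$-module $Z$ such that $\varphi(x)-\vartheta(x)\in\mathbb K(Z)$, the compact operators, for all $x$. It has a class $[\varphi,\vartheta]\in KK(\mathcal B_1,\mathcal B_2)$.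

We use the following facts. If $\varphi_t$ is pointwise norm continuous in $t$ and each $(\varphi_t,\vartheta)$ is a Cuntz pair, the class is constant. For orthogonal sums, classes add, and $[\vartheta,\vartheta]=0$. A homomorphism $f:\mathcal B_2\to\mathcal B_3$ sends $[\varphi,\vartheta]$ to the class of the pair on $Z\otimes_f\mathcal B_3$, and $f_*(y)=y\otimes[f]$. Example: for unital $\mathcal B_2$, $\mathbb K(\mathcal B_2)=\mathcal B_2$ acting by left multiplication, and if $L$ is the left multiplication of $\mathcal B_2$ on itself, then $[L,0]=1_{\mathcal B_2}$.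

**Proposition 7.1.** The unit map $\iota:\mathbf C\to B$ is a KK-equivalence. So $K_0(B)=\mathbf Z[1_B]$, $K_1(B)=0$.

*Proof.* Write $A_1=E$, $A_2=C$, $\mathbb A=A_1*_{\mathbf C}A_2$ (full unital free product), $\lambda:\mathbb A\to B$ the canonical surjection, $\tau=\tau_B$.

**Step 1.** *$\mathbb A$ is homotopy equivalent to $\mathbf C$.* For $r\in[0,1]$ the maps $f\mapsto f(r\,\cdot)$ on $E$ and on $C$ are unital homomorphisms, pointwise continuous in $r$. They induce unital endomorphisms of $\mathbb A$ connecting ${\rm id}$ ($r=1$) with $j\circ{\rm ev}$ ($r=0$), where ${\rm ev}:\mathbb A\to\mathbf C$ is the character given by $f\mapsto f(0)$ on both algebras and $j:\mathbf C\to\mathbb A$ is the unit map. So $[{\rm ev}]\otimes[j]=1_{\mathbb A}$.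

**Step 2.** *We build modules on which both $B$ and the letters of $\mathbb A$ act.* Let $H=L^2(B,\tau)$ with vacuum $\Omega$. Then $H=\mathbf C\Omega\oplus\mathcal L_1\oplus\mathcal L_2$, where $\mathcal L_k$ is the closed span of words whose *last* letter is in $A_k^\circ$. Put $H(1)=\mathbf C\Omega\oplus\mathcal L_2$, $H(2)=\mathbf C\Omega\oplus\mathcal L_1$. Let $H_k$ be the Hilbert $A_k$-module obtained from $B$ with $\langle x,y\rangle=E_k(x^*y)$. The elements $x'd$, with $x'$ equal to $1$ or a word with last letter not in $A_k$ and $d\in A_k$, span a dense subspace of $B$. By Lemma 3.1, $E_k(d^*x'^*y'd')=\tau(x'^*y')d^*d'$. So $H_k\cong H(k)\otimes A_k$ via $x'd\mapsto x'\Omega\otimes d$. Put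
$$V_k=H_k\otimes_{A_k}\mathbb A\cong H(k)\otimes\mathbb A,$$
with left action $\pi$ of $B$. We need it explicitly on $V_1$. An element $d\in A_2$ acts as $d\otimes1$: the subspace $H(1)\subset H$ is $A_2$-invariant, since left multiplication by $A_2$ keeps the last letter in $A_2^\circ$ or yields $\Omega$. An element $d\in A_1$ acts as $d\otimes1$ on $\mathcal L_2\otimes\mathbb A$, because $\mathcal L_2\subset H$ is $A_1$-invariant: a word ending in $A_2^\circ$ either begins in $A_2^\circ$, or has length at least two, so its last letter is untouched. Finally $d(\Omega\otimes y)=\Omega\otimes dy$ for $d\in A_1$. On $V_2$ the same holds with indices exchanged.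

**Step 3.** *We define $y\in KK(B,\mathbb A)$.* Let $Z_{\mathbb A}=(H\oplus\mathbf C)\otimes\mathbb A=(H\otimes\mathbb A)\oplus\mathbb A$. Define unitaries $F_1,F_2:V_1\oplus V_2\to Z_{\mathbb A}$ as follows. $F_1$ is the identity on $\mathcal L_2\otimes\mathbb A\subset V_1$ and on $V_2=H(2)\otimes\mathbb A$ (into $H\otimes\mathbb A$), and sends $\Omega\otimes y\in V_1$ to $0\oplus y$. $F_2$ is the identity on $\mathcal L_1\otimes\mathbb A\subset V_2$ and on $V_1=H(1)\otimes\mathbb A$, and sends $\Omega\otimes y\in V_2$ to $0\oplus y$. For $x\in\mathbb A$ let $\rho(x)=(\lambda(x)\otimes1)\oplus L_x$ on $Z_{\mathbb A}$. By Step 2, $F_k\pi(d)F_k^*=\rho(d)$ for $d\in A_k$, $k=1,2$. For instance, for $d\in A_1$: on $V_2$ and on $\mathcal L_2\otimes\mathbb A$ it acts as $d\otimes1$, and on $\Omega\otimes\mathbb A\subset V_1$ as left multiplication, which $F_1$ carries to $L_d$ on the last summand.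

The unitary $u_\ast=F_1F_2^*$ flips $\Omega\otimes y\leftrightarrow0\oplus y$ and is the identity on the complement. So $u_\ast-1\in\mathbb K(Z_{\mathbb A})$, and $\varphi_0:=F_1\pi F_1^*:B\to\mathbb B(Z_{\mathbb A})$ satisfies
$$\varphi_0|_{A_1}=\rho|_{A_1},\qquad\varphi_0|_{A_2}=u_\ast\rho|_{A_2}u_\ast^*.$$
Let $\vartheta(x)=(x\otimes1)\oplus0$ for $x\in B$. For $x\in A_1$, $\varphi_0(x)-\vartheta(x)=0\oplus L_x$, which is compact as $\mathbb A$ is unital. For $x\in A_2$ it is the same modulo compacts. As $\varphi_0,\vartheta$ are homomorphisms, the set of $x\in B$ with compact difference is a $C^*$-subalgebra, so it is $B$. Let $y=[\varphi_0,\vartheta]\in KK(B,\mathbb A)$.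

**Step 4.** *We deform $\lambda_*(y)$ within homomorphisms of $\mathbb A$.* We have $\lambda_*(y)=[\varphi_0^B,\vartheta]$ on $Z_B=(H\oplus\mathbf C)\otimes B$, with $\varphi_0^B=\rho$ on $A_1$ and $u_\ast\rho(\cdot)u_\ast^*$ on $A_2$, where now $\rho(x)=(\lambda(x)\otimes1)\oplus L_{\lambda(x)}$. Let $u_t$ be a path in $U(2)$, acting on ${\rm span}(\Omega,1_{\mathbf C})\otimes B$ and as $1$ elsewhere, from $u_0=1$ to $u_1=u_\ast$. Let $\rho_t:\mathbb A\to\mathbb B(Z_B)$ be the homomorphism equal to $\rho$ on $A_1$ and to $u_t\rho(\cdot)u_t^*$ on $A_2$. It exists by the universal property of $\mathbb A$. To have a homotopy of maps on $B$ we must show: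

**Step 5.** *Each $\rho_t$ factors through $\lambda$.* As $B\subset B(H)$ is faithful, we may work on $Z_B\otimes_BH=(H\oplus\mathbf C)\otimes H$. Let $\mathcal C={\rm span}(\Omega,1_{\mathbf C})\otimes H$, $p_0$ the projection of ${\rm span}(\Omega,1_{\mathbf C})$ onto $\mathbf C1_{\mathbf C}$, $e_1=p_0$, $e_2=u_tp_0u_t^*$. For $d\in A_i^\circ$ and $\xi\in\mathcal C$,
$$\rho_t(d)\xi=(e_i\otimes d)\xi+\xi',\qquad\xi'\in\overline{A_i^\circ\Omega}\otimes H.$$
For $i=1$: $\rho(d)(\Omega\otimes\eta+1_{\mathbf C}\otimes\eta')=d\Omega\otimes\eta+1_{\mathbf C}\otimes d\eta'$. For $i=2$ conjugate by $u_t$, which acts on the first leg of $\mathcal C$ only, and trivially on $\overline{A_2^\circ\Omega}\otimes H$. Next, if $\xi'\in H'\otimes H$ with $H'\subset H$ spanned by words with *first* letter in $A_i^\circ$, and $d'\in A_{i'}^\circ$, $i'\ne i$, then $\rho_t(d')\xi'=(d'\otimes1)\xi'$ is obtained by prefixing $d'$. It is again orthogonal to $\mathcal C$, and $u_t$ acts trivially before and after. Hence for a word $a_1\cdots a_n$,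 $a_l\in A_{i_l}^\circ$, $n\ge1$, and a vector $\mathbf c\in{\rm span}(\Omega,1_{\mathbf C})$, the $\mathcal C$-component of $\rho_t(a_1\cdots a_n)(\mathbf c\otimes\Omega)$ is $e_{i_1}\cdots e_{i_n}\mathbf c\otimes a_1\cdots a_n\Omega$, and
$$\langle\rho_t(a_1\cdots a_n)(\mathbf c\otimes\Omega),\mathbf c\otimes\Omega\rangle=\langle e_{i_1}\cdots e_{i_n}\mathbf c,\mathbf c\rangle\,\tau(a_1\cdots a_n)=0.$$
Since $1$ and such words span a dense subspace of $\mathbb A$, the vector functional of $\mathbf c\otimes\Omega$ equals $\|\mathbf c\|^2\,\tau\circ\lambda$ on $\mathbb A$. For $d\in B$, right multiplication $r_d$ on $H$ is bounded, because $\|xd\Omega\|^2=\tau(xdd^*x^*)\le\|d\|^2\|x\Omega\|^2$, and $1\otimes r_d$ commutes with $\rho_t(\mathbb A)$. So for $x\in\ker\lambda$,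
$$\|\rho_t(x)(\mathbf c\otimes d\Omega)\|^2\le\|r_d\|^2\,\|\mathbf c\|^2\,\tau(\lambda(x^*x))=0.$$
Thus $\rho_t(\ker\lambda)\mathcal C=0$, and as $\ker\lambda$ is an ideal, $\rho_t(\ker\lambda)\rho_t(\mathbb A)\mathcal C=0$. Finally $\rho_t(\mathbb A)\mathcal C$ is total: for $d\in A_1^\circ$, $\rho_t(d)(\Omega\otimes\eta)=d\Omega\otimes\eta$ (as $e_1\Omega=0$); for $d\in A_2^\circ$, $\rho_t(d)u_t(\Omega\otimes\eta)=u_t(d\Omega\otimes\eta)=d\Omega\otimes\eta$; further letters are prefixed, so all words tensor $H$ are reached. Hence $\rho_t(\ker\lambda)=0$.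

**Step 6.** *$\lambda_*(y)=1_B$.* Let $\rho_t':B\to\mathbb B(Z_B)$ be the induced maps. On $A_1\cup A_2$ they are norm continuous in $t$ and differ from $\vartheta$ by compacts; both properties define $C^*$-subalgebras of $B$, so they hold on $B$. Hence $[\rho'_1,\vartheta]=[\rho'_0,\vartheta]$. Here $\rho_1'=\varphi_0^B$, as they agree on $A_1\cup A_2$. And $\rho_0'(x)=\vartheta(x)+(0\oplus L_x)$, an orthogonal sum, so $[\rho_0',\vartheta]=[L,0]=1_B$.

**Step 7.** *Conclusion.* Let $y'=y\otimes[{\rm ev}]\in KK(B,\mathbf C)$. Since $\iota=\lambda\circ j$, Steps 1 and 6 give $y'\otimes[\iota]=y\otimes[{\rm ev}]\otimes[j]\otimes[\lambda]=\lambda_*(y)=1_B$. Also $[\iota]\otimes_By'=n\in KK(\mathbf C,\mathbf C)=\mathbf Z$ satisfies $n[1_B]=[\iota]\otimes y'\otimes[\iota]=[1_B]$ in $K_0(B)$, and $[1_B]$ has infinite order because of the trace. So $n=1$. $\square$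

## 8. Spectral gap for $N$ and cancellation of $R$

From here on the task is Proposition 10.2: $R\otimes N\not\cong R\otimes N^{\rm op}$. Note $N^{\rm op}=P^{\rm op}*W^*(h)$ with $P^{\rm op}=L^\infty[0,1]\otimes M^{\rm op}$. In this section we get rid of $R$.

**Lemma 8.1.** With $a,b,c$ as in (6.1): $\|\xi-\tau(\xi)\|_2\le9\max_{x\in\{a,b,c\}}\|x\xi-\xi x\|_2$ for $\xi\in L^2(N)$ (where $\tau(\xi)=\langle\xi,1\rangle$), and similarly for $N^{\rm op}$. So $N$ and $N^{\rm op}$ are II$_1$ factors without property $\Gamma$, i.e. $N_\omega=\mathbf C$ and $(N^{\rm op})_\omega=\mathbf C$.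

*Proof.* Let $L^2(N)\ominus\mathbf C=\mathcal F_1\oplus\mathcal F_2$ (words by *first* letter, index $1$ for $P$ and $2$ for $W^*(h)$), with projections $p_1,p_2$, and $U_x={\rm Ad}\,x$. For a centered unitary $x\in P$ we have $U_x\mathcal F_2\subset\mathcal F_1$. Indeed, let $w'$ be a word beginning in $W^*(h)$; $xw'x^*$ is a word beginning with $x$ if $w'$ ends in $W^*(h)$. If $w'$ ends in $P$ it has length at least two, and multiplying its last letter by $x^*$ leaves a scalar plus a centered letter, so again we get a combination of words beginning with $x$. Likewise $U_x\mathcal F_1\subset\mathcal F_2$ for centered unitaries $x\in W^*(h)$. So $U_a\mathcal F_2\subset\mathcal F_1$ and $U_b\mathcal F_1,U_c\mathcal F_1\subset\mathcal F_2$. The last two are orthogonal to each other: $\tau(c^*b)=0$ gives $U_{c^*b}\mathcal F_1\subset\mathcal F_2\perp\mathcal F_1$. Thus $U_ap_2U_a^*\le p_1$ and $U_bp_1U_b^*+U_cp_1U_c^*\le p_2$.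

Let $\xi\perp\mathbf C$, $\xi_i=p_i\xi$, and $\varepsilon$ the maximum of the commutator norms, so $\|U_x^*\xi-\xi\|\le\varepsilon$. Then $\|\xi_2\|-\varepsilon\le\|p_2U_a^*\xi\|\le\|\xi_1\|$. And $\|p_1U_b^*\xi\|^2+\|p_1U_c^*\xi\|^2\le\|\xi_2\|^2$ gives $\sqrt2(\|\xi_1\|-\varepsilon)\le\|\xi_2\|$. So $\sqrt2\|\xi_1\|-\sqrt2\varepsilon\le\|\xi_1\|+\varepsilon$, that is $\|\xi_1\|\le(\sqrt2+1)^2\varepsilon$, and $\|\xi_2\|\le\|\xi_1\|+\varepsilon$. Hence $\|\xi\|^2\le\big((3+2\sqrt2)^2+(4+2\sqrt2)^2\big)\varepsilon^2=(41+28\sqrt2)\varepsilon^2<81\varepsilon^2$. Scalars commute with everything, so general $\xi$ follow. In $N^{\rm op}$ commutators only change sign, so the same elements work. $\square$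

**Lemma 8.2** (uniqueness of the non-$\Gamma$ tensor factor; cf. Popa, Proc. AMS 138 (2010)). If $N\otimes R\cong N^{\rm op}\otimes R$, then $N^{\rm op}\cong N^t$ for some $t>0$.

*Proof.* Let $\mathcal N=N\otimes R_1=N_2\otimes R_2$, with $N_2\cong N^{\rm op}$ and $R_1,R_2\cong R$.

**Step 1.** *A tail of $R_1$ intertwines into $R_2$.* By Lemma 8.1 tensored with $L^2(R_2)$, there is a set $S_2\subset N_2$ of three unitaries with $\|\xi-e_{R_2}\xi\|^2\le81\sum_{x\in S_2}\|[x,\xi]\|^2$ for $\xi\in L^2(\mathcal N)$. Let $\mathcal Q_k\cong M_{2^k}$ be increasing in $R_1$ with dense union. Given $\eta>0$, for large $k$ each $x\in S_2$ is within $\eta$ in $\|\cdot\|_2$ of $N\otimes\mathcal Q_k$. So for $y\in\mathcal U(\mathcal A_1)$, $\mathcal A_1:=\mathcal Q_k'\cap R_1$, we have $\|[x,y]\|_2\le2\eta$. For $\eta$ small, $\|y-E_{R_2}(y)\|_2\le\frac12$ for all such $y$, hence $\|E_{R_2}(y)\|_2\ge\frac12$, and $\mathcal A_1\prec_{\mathcal N}R_2$.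

**Step 2.** *We compare relative commutants.* Put $\mathcal A_2=N\otimes\mathcal Q_k$, so $\mathcal N=\mathcal A_1\otimes\mathcal A_2$. Take $\psi:p\mathcal A_1p\to qR_2q$ and $v\in q\mathcal Np$ as in Popa's theorem. Then $v^*v\in(p\mathcal A_1p)'\cap p\mathcal Np=p\otimes\mathcal A_2$, so $v^*v=p\otimes e$ with $e\in\mathcal A_2$. And $f=vv^*\in\psi(p\mathcal A_1p)'\cap q\mathcal Nq=Y_0\otimes N_2$, where $Y_0=\psi(p\mathcal A_1p)'\cap qR_2q$. ${\rm Ad}\,v$ maps $p\mathcal A_1p\otimes e\mathcal A_2e$ onto $f\mathcal Nf$, and $p\mathcal A_1p\otimes e$ onto $\psi(p\mathcal A_1p)f$. The relative commutants of these subalgebras are $p\otimes e\mathcal A_2e$ and $f(Y_0\otimes N_2)f$. So $e\mathcal A_2e\cong f(Y_0\otimes N_2)f$.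

**Step 3.** *We identify $Y_0$.* The left side is a factor. Let $z\otimes1$ be the central support of $f$ in $Y_0\otimes N_2$. Then $Y=zY_0$ is a finite factor. It is injective, because a von Neumann subalgebra of the finite injective algebra $qR_2q$ is the range of a conditional expectation. So $Y\cong R$ or $Y\cong M_m$, by Connes. If $Y\cong R$, then the amplification $e\mathcal A_2e$ of $N$ is isomorphic to an amplification of $R\otimes N_2$, hence $N\cong R^r\otimes N_2\cong R\otimes N_2$ for some $r>0$. This has nontrivial central sequences, coming from $R$, contradicting Lemma 8.1. So $Y\cong M_m$, and an amplification of $N$ is isomorphic to an amplification of $N_2\cong N^{\rm op}$. $\square$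

## 9. The free semicircular element: mixing and rotation

In this section $P$ is *any* tracial von Neumann algebra and $N=P*W^*(h)$, $h$ semicircular.

**Lemma 9.1.** (a) If $Q_0\subset fPf$ is diffuse (unit $f$), $T=Tf\in N$, and $\psi:Q_0\to P$ is a normal $*$-homomorphism with $\psi(y)T=Ty$ for $y\in Q_0$, then $T\in P$. In particular $Q_0'\cap fNf\subset P$.

(b) If $\tilde N=N*W^*(h')$, $h'$ semicircular, and $Q\subset rNr$ is diffuse (unit $r$), then $Q'\cap r\tilde Nr\subset N$.

*Proof.* **Step 1.** *We compute the bimodule $L^2(N)\ominus L^2(P)$.* Let $w,w'$ be words beginning and ending with letters from $W^*(h)$, and $x\in P$, $x=\tau(x)+x^\circ$. Then $w^*x^\circ w'$ is a word beginning in $W^*(h)$, so $E_P$ annihilates it, and $E_P(w^*w')=\tau(w^*w')1$ by Lemma 3.1. So $E_P(w^*xw')=\tau(x)\tau(w^*w')$. Therefore, for $x,x_1,y,y_1\in P$,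
$$\langle x_1w'y_1,xwy\rangle=\tau(y^*w^*x^*x_1w'y_1)=\tau(x^*x_1)\,\tau(w^*w')\,\tau(y^*y_1).$$
The spaces $PwP$ are orthogonal to $P$, and together with $P$ they span a dense subspace of $N$. So $L^2(N)\ominus L^2(P)$ is, as a $P$-$P$-bimodule, a multiple of $L^2(P)\otimes L^2(P)$.

**Step 2.** *Mixing.* Let $T_1=T-E_P(T)$. Since $E_P$ is $P$-bimodular, $\psi(y)T_1=T_1y$ and $T_1=T_1f$. Choose unitaries $y_k\in Q_0$ with $y_k\to0$ weakly. Then
$$\|T_1\|_2^2=\|T_1y_k\|_2^2=\langle\psi(y_k)T_1,T_1y_k\rangle=\langle\psi(y_k)T_1y_k^*,T_1\rangle\to0,$$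
because on $L^2(P)\otimes L^2(P)$ the coefficients $\langle\psi(y_k)\xi_1,\xi_2\rangle\langle\eta_1y_k^*,\eta_2\rangle$ tend to $0$ and the operators are uniformly bounded. So $T_1=0$. The last assertion of (a) is the case $\psi={\rm id}$. Part (b) is (a) with $(N,\tilde N)$ in place of $(P,N)$. $\square$

A small example: for $P=L^\infty[0,1]$, the lemma says that $P$ is its own relative commutant in $P*W^*(h)$.

Lemma 9.1 says that once a diffuse algebra is inside $P$, what commutes with it, or is intertwined with it, stays in $P$. We also need a way to bring algebras into $P$. The hypothesis that does this is a commuting copy of $L(\Gamma_1)$, which supplies the gap (3.1).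

**Lemma 9.2.** Let $r\in N$ be a nonzero projection and $Q\subset rNr$ a diffuse von Neumann subalgebra (unit $r$), such that there is a unital normal homomorphism $L(\Gamma_1)\to Q'\cap rNr$. Then $Q\prec_NP$.

*Proof.* Let $u_a$ be the image of $\lambda_a$, a unitary of $rNr$. Let $\tilde N=P*W^*(h)*W^*(h')$. The rotation $h\mapsto\cos\theta\,h+\sin\theta\,h'$, $h'\mapsto-\sin\theta\,h+\cos\theta\,h'$, identity on $P$, defines trace-preserving automorphisms $\alpha_\theta$ of $\tilde N$, since a rotated pair of free semicirculars is again such a pair. They are pointwise $\|\cdot\|_2$-continuous in $\theta$. Let $\beta\in{\rm Aut}(\tilde N)$, $\beta|_N={\rm id}$, $\beta(h')=-h'$. Then $\beta\alpha_\theta\beta=\alpha_{-\theta}$, as one checks on $h,h'$.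

**Step 1.** *$\alpha_\theta\to{\rm id}$ uniformly on $\mathcal U(Q)$.* By Step 1 of Lemma 9.1 for $N\subset\tilde N$, $r(L^2(\tilde N)\ominus L^2(N))r$ is a multiple of $rL^2(N)\otimes L^2(N)r$. On $rL^2(N)$ the representation $a\mapsto u_a$ extends to a normal representation of $L(\Gamma_1)$, hence is contained in a multiple of $\lambda$. The representation $\xi\mapsto u_a\xi u_a^*$ is, on each summand, the tensor product of this with right multiplication by $u_a^*$. By Fell's absorption principle it is contained in a multiple of $\lambda$. By (3.1), $\sum_{a\in\Sigma}\|u_a\xi-\xi u_a\|^2\ge c_0\|\xi\|^2$ there.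

For $x\in\mathcal U(Q)$ put $\xi=r\alpha_\theta(x)r-E_N(r\alpha_\theta(x)r)$. Since $u_a\in rNr$, the commutator $[u_a,\xi]$ is the part of $r[u_a,\alpha_\theta(x)]r$ orthogonal to $L^2(N)$. Since $\alpha_\theta(x)$ commutes with $\alpha_\theta(u_a)$,
$$\|u_a\xi-\xi u_a\|_2\le\|[u_a,\alpha_\theta(x)]\|_2=\|[u_a-\alpha_\theta(u_a),\alpha_\theta(x)]\|_2\le2\|\alpha_\theta(u_a)-u_a\|_2.$$
Also $\|\alpha_\theta(x)-r\alpha_\theta(x)r\|_2\le2\|\alpha_\theta(r)-r\|_2$, as $\alpha_\theta(x)=\alpha_\theta(r)\alpha_\theta(x)\alpha_\theta(r)$. None of these bounds depends on $x$. Hence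
$$\delta(\theta):=\sup_{x\in\mathcal U(Q)}\|\alpha_\theta(x)-E_N(\alpha_\theta(x))\|_2\to0\qquad(\theta\to0).$$
As $\beta|_N={\rm id}$ and $\beta\alpha_\theta(x)=\alpha_{-\theta}(x)$, applying $\beta$ gives $\|\alpha_{-\theta}(x)-E_N(\alpha_\theta(x))\|_2\le\delta(\theta)$. So $\|\alpha_\theta(x)-\alpha_{-\theta}(x)\|_2\le2\delta(\theta)$, i.e. $\|\alpha_{2\theta}(x)-x\|_2\le2\delta(\theta)$.

**Step 2.** *An intertwiner at a small angle.* Choose $\theta_0=\pi/2^m$, $m\geq 1$, with $\sup_{x\in\mathcal U(Q)}\|\alpha_{\theta_0}(x)-x\|_2\le\frac12\|r\|_2$. All $x\alpha_{\theta_0}(x)^*$, $x\in\mathcal U(Q)$, are within $\frac12\|r\|_2$ of $xx^*=r$. So the element $v$ of minimal norm in their closed convex hull is nonzero. The group $\mathcal U(Q)$ acts by $z\mapsto xz\alpha_{\theta_0}(x)^*$ isometrically on $rL^2(\tilde N)\alpha_{\theta_0}(r)$, which contains the hull. So $xv\alpha_{\theta_0}(x)^*=v$ and $v=rv\alpha_{\theta_0}(r)$, hence $xv=v\alpha_{\theta_0}(x)$ for $x\in Q$. Passing to the polar part, $v=rv\in\tilde N$ is a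 nonzero partial isometry with this property.

**Step 3.** *Doubling the angle.* We cannot simply multiply $v$ by $\alpha_{\theta_0}(v)$, since the product may vanish; the reflection $\beta$ prevents this. By Lemma 9.1(b), $vv^*\in Q'\cap r\tilde Nr\subset N$, so $\beta(vv^*)=vv^*$. Applying $\beta$ to $xv=v\alpha_{\theta_0}(x)$ gives $x\beta(v)=\beta(v)\alpha_{-\theta_0}(x)$. So
$$\alpha_{-\theta_0}(x)\beta(v)^*v=\beta(v)^*xv=\beta(v)^*v\,\alpha_{\theta_0}(x),$$
and $v_1=\alpha_{\theta_0}(\beta(v)^*v)$ satisfies $xv_1=v_1\alpha_{2\theta_0}(x)$ and (take $x=r$ and use $r\beta(v)=\beta(v)$) $rv_1=v_1$. Moreover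
$$\beta(v)^*v\,(\beta(v)^*v)^*=\beta(v)^*\beta(vv^*)\beta(v)=\beta(v^*v)\ne0$$
is a projection, so $v_1$ is a nonzero partial isometry. After $m-1$ doublings in total we obtain a nonzero partial isometry $w=rw\in\tilde N$ with $xw=w\alpha_{\pi/2}(x)$ for $x\in Q$.

**Step 4.** *$\tilde N$ as an amalgamated free product.* We have $\alpha_{\pi/2}(N)=N^\sharp:=P*W^*(h')$. Write $N\ominus P=\ker E_P|_N$, and similarly for $N^\sharp$. We need: if $z=z_1\cdots z_n$, $n\ge1$, has letters alternately in $N\ominus P$ and $N^\sharp\ominus P$, then $E_P(z)=0$. By Kaplansky density (approximate by bounded elements and subtract $E_P$) we may take $z_l=x_lw_ly_l$ with $x_l,y_l\in P$ and $w_l$ a word in $P$ and $W^*(h)$, respectively $W^*(h')$, beginning and ending in $W^*(h)$, respectively $W^*(h')$. Split each inner $y_lx_{l+1}$ into a scalar plus a centered element. Then $z$ becomes a sum of terms $x_1w''y_n$ where $w''$ is an alternating centered word in the free algebras $P,W^*(h),W^*(h')$ whose first and last letters are not in $P$.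 For $x\in P$, $\tau(xw'')=0$ by freeness, so $E_P(w'')=0$; hence $E_P(z)=0$.

Consequently $E_{N^\sharp}(z)=0$ if $z$ contains a letter from $N\ominus P$. Indeed, let $n_0\in N^\sharp$. In $\tau(n_0z)$ write $n_0=E_P(n_0)+n_0^\circ$. The term $E_P(n_0)z$ is again alternating. If $z_1\in N\ominus P$, so is $n_0^\circ z$. If $z_1\in N^\sharp\ominus P$, then $n\ge2$; write $n_0^\circ z_1=E_P(n_0^\circ z_1)+(\cdot)^\circ$ with $(\cdot)^\circ\in N^\sharp\ominus P$, and both resulting terms are alternating of length at least one. So $\tau(n_0z)=0$ always.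

**Step 5.** *Contradiction if $Q\not\prec_NP$.* Let $u_k\in\mathcal U(Q)$ with $\|E_P(xu_ky)\|_2\to0$ for $x,y\in N$. We claim $\|E_{N^\sharp}(xu_ky)\|_2\to0$ for all $x,y\in\tilde N$. Let $\mathcal X$ be the linear span of all $x'x_0$, where $x_0\in N$ and $x'$ is $1$ or an alternating product of letters from $N\ominus P$, $N^\sharp\ominus P$ ending in $N^\sharp\ominus P$. The algebra generated by $N$ and $N^\sharp$ is the span of $P$ and all alternating products, so it equals $\mathcal X$. Hence $\mathcal X=\mathcal X^*$, and $\mathcal X$ is $\|\cdot\|_2$-dense in $\tilde N$. Since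
$$\|E_{N^\sharp}(xu_ky)-E_{N^\sharp}(\tilde xu_k\tilde y)\|_2\le\|x-\tilde x\|_2\|y\|+\|\tilde x\|\,\|y-\tilde y\|_2,$$
we can first replace $x$ and then $y$ by elements of $\mathcal X$. So we may take $x=x'x_0$ as above and, using $\mathcal X=\mathcal X^*$, $y=y_0y'$, where $y_0\in N$ and $y'$ is $1$ or an alternating product beginning in $N^\sharp\ominus P$. Then
$$xu_ky=x'E_P(x_0u_ky_0)y'+x'\bigl(x_0u_ky_0-E_P(x_0u_ky_0)\bigr)y'.$$
The first term tends to $0$ in $\|\cdot\|_2$. The second is an alternating product containing a letter from $N\ominus P$, so $E_{N^\sharp}$ annihilates it by Step 4. This proves the claim.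

But $w^*u_kw=w^*w\,\alpha_{\pi/2}(u_k)$, where $\alpha_{\pi/2}(u_k)$ is a unitary of $\alpha_{\pi/2}(r)N^\sharp\alpha_{\pi/2}(r)$, and $w=rw=w\alpha_{\pi/2}(r)$ gives $w^*w\le\alpha_{\pi/2}(r)$. So $\|E_{N^\sharp}(w^*u_kw)\|_2=\|E_{N^\sharp}(w^*w)\alpha_{\pi/2}(u_k)\|_2=\|E_{N^\sharp}(w^*w)\|_2$, a nonzero constant. This contradicts the claim with $x=w^*$, $y=w$. $\square$

## 10. Recovering $M$ from $R\otimes N$

**Lemma 10.1.** Let $M_1,M_2$ be II$_1$ factors, $P_i=L^\infty[0,1]\otimes M_i$, and $0\ne e_i\in P_i$ projections with $e_1P_1e_1\cong e_2P_2e_2$. Then a nonzero corner of $M_1$ is isomorphic to a nonzero corner of $M_2$.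

*Proof.* Let $\Phi:e_1P_1e_1\to e_2P_2e_2$ be an isomorphism. View elements of $P_i$ as classes of bounded measurable functions $t\mapsto x(t)\in M_i$. Let $X_i=\{t:e_i(t)\ne0\}$; the center of $e_iP_ie_i$ is $L^\infty(X_i)e_i$. So $\Phi$ induces an isomorphism $L^\infty(X_1)\to L^\infty(X_2)$, which is $f\mapsto f\circ\phi$ for a nonsingular Borel isomorphism $\phi:X_2\to X_1$ (modulo null sets). Let ${\rm tr}_{i,t}$ be the normalized trace of $e_i(t)M_ie_i(t)$, $t\in X_i$. The map $x\mapsto(t\mapsto{\rm tr}_{i,t}(x(t)))$ is the center-valued trace of $e_iP_ie_i$. As this is unique, for every $x\in e_1P_1e_1$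
$${\rm tr}_{2,t}(\Phi(x)(t))={\rm tr}_{1,\phi(t)}(x(\phi(t)))\quad\text{for a.e. }t\in X_2.\tag{10.1}$$
Now we pass to a countable algebra so that one $t$ serves all elements. Let $\mathcal D_i\subset M_i$ be countable and $\|\cdot\|_2$-dense. Let $\mathcal A\subset e_1P_1e_1$ be the countable $*$-algebra over $\mathbf Q(i)$ generated by $e_1$, the elements $e_1(1\otimes m)e_1$ ($m\in\mathcal D_1$) and $\Phi^{-1}(e_2(1\otimes m)e_2)$ ($m\in\mathcal D_2$). Fix representatives. For a.e. $t\in X_2$ the following hold simultaneously: $x\mapsto x(\phi(t))$ and $x\mapsto\Phi(x)(t)$ are $*$-homomorphisms over $\mathbf Q(i)$ on $\mathcal A$, (10.1) holds for all $x\in\mathcal A$, and the images in $e_1(\phi(t))M_1e_1(\phi(t))$ and $e_2(t)M_2e_2(t)$ are $\|\cdot\|_2$-dense (they contain the compressions of $\mathcal D_1$, respectively $\mathcal D_2$). For such $t$, faithfulness of the traces shows that $x(\phi(t))\mapsto\Phi(x)(t)$ is a well-defined trace-preserving $*$-isomorphism between $\|\cdot\|_2$-dense $*$-subalgebras over $\mathbf Q(i)$.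 It extends to a unitary between the $L^2$-spaces which intertwines the left actions, so to an isomorphism of the generated von Neumann algebras, $e_1(\phi(t))M_1e_1(\phi(t))\cong e_2(t)M_2e_2(t)$. $\square$

**Proposition 10.2.** $R\otimes N\not\cong R\otimes N^{\rm op}$.

*Proof.* Otherwise $N^{\rm op}\cong N^t$ by Lemma 8.2. If $t>1$, then $N\cong(N^{\rm op})^{1/t}$, and taking opposites $N^{\rm op}\cong N^{1/t}$; so we may assume $t\le1$. Let $N'=N^{\rm op}=P'*W^*(h)$, $P'=P^{\rm op}$. Choose a projection $p\in R\subset M\subset P$ of trace $t$ and an isomorphism $\varphi:N'\to pNp$. Let $Z=L^\infty[0,1]$ be the center of $P$, $Z'$ the center of $P'$, $S=\varphi(P')$, $Q=\varphi(Z')$. Then $S$ is of type II$_1$ with diffuse center $Q$, and $Q'\cap pNp=S$ by Lemma 9.1(a) in $N'$. In general, applying Lemma 9.1(a) in $N'$ and transporting by $\varphi$, we may use it for the pair $S\subset pNp$.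

So $pNp$ contains two distinguished algebras, $pPp$ and $S$. We move part of $P$ into $S$, then part of $S$ into $P$. The composite carries a corner of $P$ into $P$, and Lemma 9.1 will force it to lie in $P$, so that nothing was lost on the way.

**Step 1.** *A piece of $P$ goes into $S$.* The algebra $\varphi^{-1}(Zp)\subset N'$ is diffuse, and its commutant contains the unital normal image $\varphi^{-1}(L(\Gamma_1)p)$ of $L(\Gamma_1)$, because $p\in R$ commutes with $L(\Gamma_1)=N_1$. By Lemma 9.2 in $N'$, $\varphi^{-1}(Zp)\prec_{N'}P'$. Applying $\varphi$ to the data in Popa's theorem, we get projections $q_1\in Zp$, $f_1\in S$, a unital normal $\psi_1:Zq_1\to f_1Sf_1$ and a nonzero partial isometry $W\in f_1Nq_1$ with $\psi_1(x)W=Wx$. Then $g:=W^*W\in(Zq_1)'\cap q_1Nq_1\subset P$ by Lemma 9.1(a). Moreover, for $y\in gPg$ and $x\in Zq_1$,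
$$\psi_1(x)WyW^*=WxyW^*=WyxW^*=WyW^*\psi_1(x),$$
and $\psi_1(Zq_1)$ is diffuse with unit $f_1$. So by Lemma 9.1(a) for $S\subset pNp$
$$W(gPg)W^*\subset S,\qquad WW^*\in S.\tag{10.2}$$

**Step 2.** *A piece of $S$ goes into $P$.* Let $z_0\in Q$ be the central support of $WW^*$ in $S$. Then $Qz_0$ is diffuse, and its commutant in $z_0Nz_0$ contains the image of $L(\Gamma_1)$ under $\lambda_a\mapsto\varphi((\lambda_{a^{-1}})^{\rm op})z_0$. (Reversing the product and inverting $a$ together give a homomorphism, and the image lies in $Sz_0$.) So $Qz_0\prec_NP$ by Lemma 9.2. We get $q\in Qz_0$, $f\in P$, $\psi:Qq\to fPf$, and a nonzero partial isometry $v\in fNq$ with $\psi(x)v=vx$. Then $e:=v^*v\in(Qq)'\cap qNq=q(Q'\cap pNp)q=Sq$. For $y\in S$ and $x\in Qq$, $\psi(x)vyv^*=vxyv^*=vyxv^*=vyv^*\psi(x)$, and $\psi(Qq)\subset fPf$ is diffuse with unit $f$. So $vSv^*\subset P$ by Lemma 9.1(a).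

**Step 3.** *We connect the two pieces inside $S$.* Let ${\rm ctr}$ be the center-valued trace of $S$. Since $0\ne e\in Sz_0$, there are $n$ and a projection $0\ne z_1\in Qz_0$ with ${\rm ctr}(e)z_1\ge\frac1nz_1$. As $gPg$ is of type II$_1$, $g=\sum_{i=1}^nh_i$ with $h_i$ mutually equivalent projections in $gPg$. By (10.2), $WW^*=\sum Wh_iW^*$ with summands equivalent in $S$. Hence ${\rm ctr}(Wh_1W^*)=\frac1n{\rm ctr}(WW^*)\le\frac1n$, and $Wh_1W^*$ has central support $z_0$. So $z_1Wh_1W^*\ne0$, and ${\rm ctr}(z_1Wh_1W^*)\le\frac1nz_1\le{\rm ctr}(z_1e)$. By comparison in $S$ there is $s_0\in S$ with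
$$0\ne s_0^*s_0=z_1Wh_1W^*,\qquad s_0s_0^*\le z_1e.$$

**Step 4.** *The composite $T=vs_0W$ lies in $P$.* Since $s_0^*s_0\le WW^*$ and $s_0s_0^*\le e=v^*v$, $TT^*=vs_0s_0^*v^*=:l$ is a nonzero projection in $vSv^*\subset P$, and $T^*T=W^*s_0^*s_0W=(W^*z_1W)h_1$. As $z_1$ is central in $S\ni WW^*$, $W^*z_1W$ is a projection. For $y\in gPg$, (10.2) gives
$$W^*z_1Wy=W^*z_1(WyW^*)W=W^*(WyW^*)z_1W=yW^*z_1W.$$
So $W^*z_1W\in(Zg)'\cap gNg\subset P$ commutes with $gPg$, and $k:=T^*T$ is a nonzero projection in $gPg$. For $y\in kPk$, $TyT^*=vs_0(WyW^*)s_0^*v^*\in vSv^*\subset P$, and $y\mapsto TyT^*$ is a normal homomorphism on the diffuse algebra $kPk$ with $(TyT^*)T=Ty$. By Lemma 9.1(a), $T\in P$.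

**Step 5.** *Conclusion.* With $S_1=(s_0s_0^*)S(s_0s_0^*)$,
$$lPl=T(kPk)T^*\subset vS_1v^*\subset lPl.$$
The equality holds because $T\in P$ is a partial isometry from $k$ to $l$; the first inclusion because $s_0(W(kPk)W^*)s_0^*\subset S_1$; the second because $vSv^*\subset P$. So $S_1\cong vS_1v^*=lPl$ (${\rm Ad}\,v$ is injective on $S_1$ since $s_0s_0^*\le v^*v$). Since $S\cong P^{\rm op}$, a nonzero corner of $L^\infty[0,1]\otimes M^{\rm op}$ is isomorphic to a nonzero corner of $L^\infty[0,1]\otimes M$. By Lemma 10.1, a nonzero corner of $M^{\rm op}$ is isomorphic to a nonzero corner of $M$. Since $M$ and $M^{\rm op}$ are isomorphic to all their amplifications (Proposition 4.6), $M\cong M^{\rm op}$, contradicting Proposition 4.6. $\square$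

## 11. Invariants and regularity of $F\otimes B$: proof of Theorem 1

The properties of $B$ itself are in Section 6 and Proposition 7.1. Let $F$ be infinite-dimensional simple unital AF, and $A=F\otimes B$.

**Step 1.** *Basic properties.* $A$ is simple, as a minimal tensor product of simple algebras. It is separable, unital, and exact, since $F$ is nuclear and $B$ exact.

**Step 2.** *Traces.* Let $\tau\in T(A)$ and $x\in F_+$. Then $y\mapsto\tau(x\otimes y)$ is a positive functional on $B$. It is tracial, since $\tau(x\otimes yy')=\tau((x^{1/2}\otimes y)(x^{1/2}\otimes y'))$. By uniqueness of $\tau_B$ it equals $\tau(x\otimes1)\tau_B(y)$. So $\sigma\mapsto\sigma\otimes\tau_B$ is an affine homeomorphism $T(F)\to T(A)$ with inverse restriction. $T(F)\ne\emptyset$, and since $A$ is simple its traces are faithful; so $A$ is stably finite.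

**Step 3.** *K-theory.* Let $F=\varinjlim F_n$ with $F_n$ finite-dimensional and unital maps; $A=\varinjlim F_n\otimes B$. By Proposition 7.1, $K_0(B)=\mathbf Z[1_B]$ and $K_1(B)=0$. A nonzero projection over $B$ has positive trace, so $K_0(B)_+=\mathbf Z_{\ge0}[1_B]$. Hence $F_n\to F_n\otimes B$ is an isomorphism on ordered $K_0$, and $K_1(F_n\otimes B)=0$. In the limit $x\mapsto x\otimes1$ induces an isomorphism $(K_0(F),K_0(F)_+,[1])\cong(K_0(A),K_0(A)_+,[1])$, and $K_1(A)=0=K_1(F)$. Since $(\sigma\otimes\tau_B)(x\otimes1)=\sigma(x)$, it is compatible with the homeomorphism of trace spaces and the pairings. So $A$ has the Elliott invariant of $F$.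

**Step 4.** *Stable rank and real rank.* $F\cong F\otimes\mathcal Z$ (Jiang–Su, Amer. J. Math. 121 (1999)), so $A$ is $\mathcal Z$-absorbing. By Rørdam (Internat. J. Math. 15 (2004)), a simple unital finite $\mathcal Z$-absorbing algebra has stable rank one (Thm. 6.7), and a simple unital exact finite $\mathcal Z$-absorbing algebra has real rank zero iff the image of $K_0$ in ${\rm Aff}(T)$ is uniformly dense (Thm. 7.2). The density holds for $F$, as ${\rm RR}(F)=0$, hence for $A$ by Steps 2 and 3. So ${\rm tsr}(A)=1$, ${\rm RR}(A)=0$.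

**Step 5.** *$A\not\cong A^{\rm op}$.* For an extreme $\sigma\in T(F)$, $\pi_\sigma(F)''$ is an infinite-dimensional hyperfinite finite factor, i.e. $R$. By Step 2 every extreme $\tau\in T(A)$ is $\sigma\otimes\tau_B$ with $\sigma$ extreme, so $\pi_\tau(A)''\cong R\otimes N$ for *every* extreme $\tau\in T(A)$. If $A\cong A^{\rm op}$, Lemma 2.2 gives $R\otimes N\cong(R\otimes N)^{\rm op}\cong R\otimes N^{\rm op}$ (as $R\cong R^{\rm op}$), contradicting Proposition 10.2. $\blacksquare$

## 12. Nuclear $\mathcal Z$-absorbing $F$, stable isomorphism, subgroups of $\mathbf R$: proof of Theorem 2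

**Part (a).** Simplicity, separability, unitality, exactness, $\mathcal Z$-absorption, $T(A)\cong T(F)$, stable finiteness and ${\rm tsr}(A)=1$ are as in Section 11.

**Step 1.** *The Elliott invariant and real rank.* By Proposition 7.1, ${\rm id}_F\otimes\iota:F\to F\otimes B$ is a KK-equivalence, with inverse the external product of $1_F$ with $y'$. So it induces $K_*(F)\cong K_*(A)$, compatible with $[1]$ and the pairings. It remains to treat the order. Both $F$ and $A$ are simple, unital, exact, stably finite and $\mathcal Z$-absorbing. So their $K_0$ is weakly unperforated (Gong–Jiang–Su, Canad. Math. Bull. 43 (2000)), and all states on $(K_0,[1])$ come from traces (Blackadar–Rørdam, Haagerup). Therefore $x\in K_0(\cdot)_+\setminus\{0\}$ iff $\tau_*(x)>0$ for all traces $\tau$. If $x$ is the class of a nonzero projection, use faithfulness of traces. Conversely, if all states are positive on $x$, then $nx>0$ for some $n\ge1$, and weak unperforation gives $x>0$. So the order is preserved too. Rørdam's Theorem 7.2 applied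 to $F$ and to $A$ gives ${\rm RR}(A)=0\iff{\rm RR}(F)=0$.

**Step 2.** *Stable non-isomorphism.* For extreme $\sigma\in T(F)$, $\pi_\sigma(F)''$ is an injective II$_1$ factor, so $\cong R$ (Connes), and $\pi_\tau(A)''\cong R\otimes N$ for every extreme $\tau\in T(A)$. Suppose $A\otimes\mathcal K\cong(A\otimes\mathcal K)^{\rm op}\cong A^{\rm op}\otimes\mathcal K$. Cutting by the projection that corresponds to $1_{A^{\rm op}}\otimes e_{11}$, and moving it into some $M_m(A)$, we get $A^{\rm op}\cong qM_m(A)q$ for some $m$ and some projection $q\in M_m(A)$. This corner is full, as $A$ is simple. So an extreme trace of $qM_m(A)q$ is a multiple of the restriction of (the extension to $M_m(A)$ of) an extreme trace of $A$. The von Neumann algebra it generates is an amplification of $R\otimes N$, hence $\cong R\otimes N$, as $R^r\cong R$. For an extreme trace of $A^{\rm op}$ it is $(R\otimes N)^{\rm op}\cong R\otimes N^{\rm op}$. This contradicts Proposition 10.2.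

**Part (b).** A finite-dimensional simple unital AF algebra is $F=M_n$, with $(K_0,(K_0)_+,[1])=(\mathbf Z,\mathbf Z_{\ge0},n)$. By Lemma 2.1 every simple stably finite unital $A$ with ${\rm RR}(A)=0$ and this invariant is a matrix algebra, so $A\cong A^{\rm op}$.

**Part (c).** A subgroup of $\mathbf R$ is cyclic or dense, and not both. Suppose $G$ is not cyclic, so it is dense. After scaling, $1\in G$. Then $(G,G\cap\mathbf R_{\ge0},1)$ is a simple dimension group with a unique state, the inclusion. The corresponding simple unital AF algebra $F$ is infinite-dimensional with unique trace, and Theorem 1 applies: $A=F\otimes B$ has $K_0(A)\cong G$ as ordered groups, $K_1(A)=0$ and a unique tracial state. Conversely, suppose $K_0(A)$ is order isomorphic to a cyclic $G\subset\mathbf R$, with $A$ simple, unital, stably finite and ${\rm RR}(A)=0$. Then $G\ne0$, because $[1_A]\ne0$ by stable finiteness. So $(K_0(A),K_0(A)_+)\cong(\mathbf Z,\mathbf Z_{\ge0})$ and $[1_A]=n$ for some $n\ge1$. By Lemma 2.1, $A$ is a matrix algebra,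 so $A\cong A^{\rm op}$. $\blacksquare$
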